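# Borel congruences for split twisted Yangians

## 1. The Yangian, its weights, its filtration

Throughout, $\mathfrak g$ is a complex simple Lie algebra, not of type $\mathsf G_2$ (this exclusion is lifted only where we say so), with index set $\mathbb I$, simple roots $\alpha_i$, positive roots $\Phi^+$, all roots $\Phi$, Cartan matrix $(a_{ij})$, root lattice $Q$, and $Q_+=\sum_i\mathbb Z_{\geqslant 0}\alpha_i$. Fix a nondegenerate invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$, and use the same symbol on $\mathfrak h^*$. It is a nonzero complex multiple of a form that is positive definite on $\bigoplus_i\mathbb R\alpha_i$. Put $d_i=(\alpha_i,\alpha_i)$, so $a_{ij}=2(\alpha_i,\alpha_j)/d_i$. Write $\mathfrak b=\mathfrak h\oplus\mathfrak n^+$ and $\{a,b\}=ab+ba$.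

**Definition (Yangian).** $\mathscr Y$ is the algebra with generators $\xi_{i,r},x^\pm_{i,r}$ ($i\in\mathbb I$, $r\geqslant0$) and relations
$$[\xi_{i,r},\xi_{j,s}]=0,\qquad [\xi_{i,0},x^\pm_{j,s}]=\pm(\alpha_i,\alpha_j)x^\pm_{j,s},\qquad [x^+_{i,r},x^-_{j,s}]=\delta_{ij}\xi_{i,r+s},$$
$$[\xi_{i,r+1},x^\pm_{j,s}]-[\xi_{i,r},x^\pm_{j,s+1}]=\pm\tfrac{(\alpha_i,\alpha_j)}{2}\{\xi_{i,r},x^\pm_{j,s}\},$$
$$[x^\pm_{i,r+1},x^\pm_{j,s}]-[x^\pm_{i,r},x^\pm_{j,s+1}]=\pm\tfrac{(\alpha_i,\alpha_j)}{2}\{x^\pm_{i,r},x^\pm_{j,s}\},$$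
and the Serre relations $\sum_{\sigma\in S_m}[x^\pm_{i,r_{\sigma(1)}},[\cdots,[x^\pm_{i,r_{\sigma(m)}},x^\pm_{j,s}]\cdots]]=0$ for $i\ne j$, $m=1-a_{ij}$.

The elements $\xi_i:=\xi_{i,0}$ and $x^\pm_{i,0}$ span a copy of $\mathfrak g$ (as a Lie algebra they generate it). Choose root vectors $x^\pm_\alpha\in\mathfrak g_{\pm\alpha}$, $\alpha\in\Phi^+$, with $x^\pm_{\alpha_i}=x^\pm_{i,0}$, $(x^+_\alpha,x^-_\alpha)=1$, and $\check\omega(x^+_\alpha)=-x^-_\alpha$, where $\check\omega$ is the Chevalley involution $x^\pm_{i,0}\mapsto-x^\mp_{i,0}$, $\xi_i\mapsto-\xi_i$. Put $\xi_i(u)=1+\sum_{r\geqslant0}\xi_{i,r}u^{-r-1}$.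

**Example ($\mathfrak{sl}_2$).** In all $\mathfrak{sl}_2$ examples we drop the index $i$ and normalize $(\alpha,\alpha)=2$. The $xx$-relation with $r=s=0$ says $2[x^\pm_1,x^\pm_0]=\pm2(x^\pm_0)^2$, so $[x_1^\pm,x_0^\pm]=\pm(x_0^\pm)^2$.

One computation will be used constantly. Put $H_k=2\xi_{k,1}-\xi_k^2$ and $a=(\alpha_k,\alpha_j)$. The $\xi x$-relation with $r=0$ gives $[\xi_{k,1},x^\pm_{j,s}]=\pm a\,x^\pm_{j,s+1}\pm\frac a2\{\xi_k,x^\pm_{j,s}\}$, while $[\xi_k^2,x^\pm_{j,s}]=\pm a\{\xi_k,x^\pm_{j,s}\}$. Hence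
$$[H_k,x^\pm_{j,s}]=\pm2(\alpha_k,\alpha_j)\,x^\pm_{j,s+1}.\tag{1}$$
So $\operatorname{ad}H_k$ kills every $\xi_{i,r}$ and shifts the index of the $x^\pm_{j,s}$.

**Definition (weights and subalgebras).** Grade $\mathscr Y=\bigoplus_{\beta\in Q}\mathscr Y_\beta$ by $\deg\xi_{i,r}=0$, $\deg x^\pm_{i,r}=\pm\alpha_i$. Let $\mathscr Y^0$ be the subalgebra generated by all $\xi_{i,r}$, and $\mathscr Y^{\geqslant0}$ the subalgebra generated by all $\xi_{i,r},x^+_{i,r}$. Set
$$\mathscr Y_{Q_+}=\bigoplus_{\beta\in Q_+\setminus\{0\}}\mathscr Y_\beta,\qquad \mathscr Y^{\geqslant0}_{Q_+}=\mathscr Y^{\geqslant0}\cap\mathscr Y_{Q_+}.$$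

**Definition (filtration).** $F_d\mathscr Y$ is the span of monomials in the generators whose second indices sum to at most $d$; $F_{-1}=0$. The *symbol* of $y\in F_d\setminus F_{d-1}$ is its class in $\operatorname{gr}_d\mathscr Y=F_d/F_{d-1}$.

The filtration is compatible with the $Q$-grading, and $\mathfrak g\subset F_0$. We use one cited theorem (S. Z. Levendorskiĭ, *On PBW bases for Yangians*, Lett. Math. Phys. 27 (1993) 37–42): the rule $\xi_iz^r\mapsto\bar\xi_{i,r}$, $x^\pm_iz^r\mapsto\bar x^\pm_{i,r}$ defines an isomorphism of graded algebras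
$$U(\mathfrak g[z])\cong\operatorname{gr}\mathscr Y .$$
The grading on the left is by $z$-degree. We call this **PBW**.

**Example.** $H_k$ lies in $F_1$, and $\xi_k^2\in F_0$, so $H_k$ has symbol $2\xi_kz$. Note that $\operatorname{gr}\mathscr Y$ is not commutative: in $\operatorname{gr}_0$ we see all of $U(\mathfrak g)$.

**Example (weight does not see $\mathscr Y^{\geqslant0}$).** For $\mathfrak{sl}_2$ the element $x_0^-(x_0^+)^2\in F_0$ has weight $\alpha\in Q_+\setminus\{0\}$, so it lies in $\mathscr Y_{Q_+}$. It does not lie in $\mathscr Y^{\geqslant 0}_{Q_+}$: its symbol is $x^-(x^+)^2\in U(\mathfrak g)$, which is not in $U(\mathfrak b[z])$, and Lemma 6 below shows that symbols of elements of $\mathscr Y^{\geqslant0}$ lie in $U(\mathfrak b[z])$.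

**Definition (coproduct).** $\Delta$ is the standard coproduct, determined by: $\xi_{i,0},x^\pm_{i,0}$ are primitive, and
$$\Delta(\xi_{i,1})=\xi_{i,1}\otimes1+1\otimes\xi_{i,1}+\xi_i\otimes\xi_i-\sum_{\alpha\in\Phi^+}(\alpha_i,\alpha)\,x^-_\alpha\otimes x^+_\alpha.\tag{2}$$
Let $\varepsilon$ be the counit. It is an algebra homomorphism to $\mathbb C$, so it vanishes on commutators.

**Example.** $\varepsilon(\xi_{i,r})=\varepsilon([x^+_{i,r},x^-_{i,0}])=0$. If $\beta\neq0$, choose $i$ with $(\alpha_i,\beta)\neq0$; for $y\in\mathscr Y_\beta$ we have $(\alpha_i,\beta)y=[\xi_i,y]$, so $\varepsilon(\mathscr Y_\beta)=0$.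

## 2. The split twisted Yangian as a coideal subalgebra

**Definition (twisted Yangian).** ${}^\imath\mathscr Y$ is the twisted Yangian of split type associated with $\mathfrak g$, in the Drinfeld type presentation of Lu–Wang–Zhang. It has generators $h_{i,2r+1},b_{i,r}$ ($i\in\mathbb I$, $r\geqslant 0$), and it is generated as an algebra by the $h_{i,1}$ and $b_{i,0}$. The map
$$b_{i,0}\mapsto x^+_{i,0}-x^-_{i,0},\qquad h_{i,1}\mapsto 2\xi_{i,1}-\xi_i^2+\sum_{\alpha\in\Phi^+}(\alpha,\alpha_i)(x^+_\alpha)^2$$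
is an injective algebra homomorphism ${}^\imath\mathscr Y\to\mathscr Y$. Through it ${}^\imath\mathscr Y$ is a right coideal subalgebra: $\Delta({}^\imath\mathscr Y)\subset{}^\imath\mathscr Y\otimes\mathscr Y$. These are known facts, and we regard ${}^\imath\mathscr Y\subset\mathscr Y$.

The higher generators are determined by the defining relations. Two of these are
$$[h_{i,1},b_{j,r}]=2(\alpha_i,\alpha_j)\,b_{j,r+1},\tag{3}$$
$$[b_{i,r+1},b_{j,s}]-[b_{i,r},b_{j,s+1}]=\tfrac{(\alpha_i,\alpha_j)}2\{b_{i,r},b_{j,s}\}-2\delta_{ij}(-1)^rh_{i,r+s+1},\qquad h_{i,2r}:=0.\tag{4}$$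
Set $h_i(u)=1+\sum_{r\geqslant0}h_{i,2r+1}u^{-2r-2}$, and $E_k=\sum_{\alpha\in\Phi^+}(\alpha_k,\alpha)(x^+_\alpha)^2$. Thus $h_{k,1}=H_k+E_k$.

**Example ($\mathfrak{sl}_2$).** Here $b_0=x_0^+-x_0^-$ and $h_1=H+2(x_0^+)^2$ with $H=2\xi_1-\xi_0^2$. By (1), $[H,b_0]=4x^+_1+4x^-_1$; also $[2(x^+_0)^2,b_0]=-2\{x^+_0,\xi_0\}$. By (3), $b_1=\frac14[h_1,b_0]$, so
$$b_1=x_1^++x_1^--\tfrac12\{x_0^+,\xi_0\}.$$
Let us check (4) for $r=s=0$, that is, $[b_1,b_0]=b_0^2-h_1$. We have $[x_1^+,x_0^+]=(x_0^+)^2$, $-[x_1^-,x_0^-]=(x_0^-)^2$, $-[x_1^+,x_0^-]+[x_1^-,x_0^+]=-2\xi_1$, $[\{x^+_0,\xi_0\},x^+_0]=4(x_0^+)^2$, and $[\{x_0^+,\xi_0\},x_0^-]=2\xi_0^2-2\{x_0^+,x_0^-\}$. Hence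
$$[b_1,b_0]=-(x_0^+)^2+(x_0^-)^2-2\xi_1+\xi_0^2-\{x_0^+,x_0^-\},$$
and this is $b_0^2-h_1$.

**The coproduct of $h_{k,1}$.** From (2), $\Delta(2\xi_{k,1})$ contributes $2\xi_k\otimes\xi_k-2\sum_\alpha(\alpha_k,\alpha)x_\alpha^-\otimes x_\alpha^+$ besides the two primitive terms. The first of these is cancelled by $-\Delta(\xi_k^2)$. Since $\Delta((x^+_\alpha)^2)=(x_\alpha^+)^2\otimes1+2x_\alpha^+\otimes x_\alpha^++1\otimes(x_\alpha^+)^2$, we get
$$\Delta(h_{k,1})=h_{k,1}\otimes1+1\otimes h_{k,1}+2\sum_{\alpha\in\Phi^+}(\alpha_k,\alpha)\,b_\alpha\otimes x^+_\alpha,\qquad b_\alpha:=x^+_\alpha-x^-_\alpha.\tag{5}$$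

## 3. Weight congruences versus Borel congruences

Congruences of series are meant coefficientwise. The following is a theorem of Kang Lu, "Minimalistic Presentation and Coideal Structure of Twisted Yangians", arXiv:2511.07136 (2025), for $\mathfrak g$ not of type $\mathsf G_2$.

**Known result.** For all $i\in\mathbb I$,
$$h_i(u)\equiv\xi_i(u)\xi_i(-u)\pmod{\mathscr Y_{Q_+}[\![u^{-1}]\!]},\tag{6}$$
$$\Delta(h_i(u))\equiv h_i(u)\otimes\xi_i(u)\xi_i(-u)\pmod{{}^\imath\mathscr Y\otimes\mathscr Y_{Q_+}[\![u^{-1}]\!]}.\tag{7}$$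

So the error terms have weight in $Q_+\setminus\{0\}$. As the example in Section 1 shows, this allows letters $x^-_{j,s}$, as long as they are outweighed. The question, posed as a conjecture in the same source, is whether they really occur.

**Conjecture.** For all $i\in\mathbb I$,
$$h_i(u)\equiv\xi_i(u)\xi_i(-u)\pmod{\mathscr Y^{\geqslant0}_{Q_+}[\![u^{-1}]\!]},\tag{8}$$
$$\Delta(h_i(u))\equiv h_i(u)\otimes\xi_i(u)\xi_i(-u)\pmod{{}^\imath\mathscr Y\otimes\mathscr Y^{\geqslant0}_{Q_+}[\![u^{-1}]\!]}.\tag{9}$$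

**Theorem 1.** The conjecture holds: (8) and (9) are true for all $i\in\mathbb I$.

The proof yields more. Fix $\lambda=\sum_kc_k\alpha_k$ ($c_k\in\mathbb C$) with $(\lambda,\alpha)\neq0$ for all roots $\alpha$; for example $\lambda=2\rho$. Put
$$\mathsf h=\sum_kc_kh_{k,1}.$$

**Theorem 2.**
1. Every $y\in\mathscr Y$ commuting with $\mathsf h$ lies in $\mathscr Y^0\oplus\bigoplus_{0\ne\beta\in2Q_+}(\mathscr Y^{\geqslant0}\cap\mathscr Y_\beta)$ and is determined by its component $y_0\in\mathscr Y^0$. In particular, in (8) only weights $\beta\in2Q_+\setminus\{0\}$ occur.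
2. The centralizer of $\mathsf h$ in $\mathscr Y$ is exactly the polynomial algebra $\mathbb C[h_{i,2r+1}\mid i\in\mathbb I,r\geqslant0]$. It is a maximal commutative subalgebra of $\mathscr Y$ (and of ${}^\imath\mathscr Y$).
3. Every $C\in\mathscr Y\otimes\mathscr Y$ commuting with $\Delta(\mathsf h)$ lies in $\mathscr Y\otimes\mathscr Y^{\geqslant0}$, is supported in second-factor weights $\beta\in Q_+$, has $C_0\in\mathbb C[h_{i,2r+1}]\otimes\mathscr Y^0$, and is determined by $C_0$.

Here $C_0$ is the component of $C$ of second-factor weight $0$.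

**Theorem 3 (any type).** Let $\mathfrak g$ be simple of any type. Let $b_{i,r},h_{i,2r+1}\in\mathscr Y$ have the given $b_{i,0},h_{i,1}$, satisfy (3) and (4), and satisfy also, for $r\geqslant-1$ odd, $s\geqslant0$, $h_{i,-1}:=1$, $a=(\alpha_i,\alpha_j)$,
$$[h_{i,r+2},b_{j,s}]-[h_{i,r},b_{j,s+2}]=a\{h_{i,r},b_{j,s+1}\}+\tfrac{a^2}4[h_{i,r},b_{j,s}].\tag{10}$$
(This is a defining relation in the Lu–Wang–Zhang presentation; here it is a hypothesis.) Then (8) and (9), hence (6) and (7), hold, with ${}^\imath\mathscr Y$ the subalgebra generated by the $h_{i,1},b_{i,0}$. The Known result is not used.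

## 4. The coefficient of $u^{-2}$, and what the recursion leaves over

**The lowest coefficient.** The series $\xi_i(-u)$ is $1+\sum_r(-1)^{r+1}\xi_{i,r}u^{-r-1}$. So the coefficient of $u^{-2r-2}$ in $\xi_i(u)\xi_i(-u)$ is
$$2\xi_{i,2r+1}+\sum_{p+q=2r}(-1)^{q+1}\xi_{i,p}\xi_{i,q}.\tag{11}$$
For $r=0$ this is $2\xi_{i,1}-\xi_i^2=H_i$. Now $h_{i,1}=H_i+E_i$ with $E_i\in\mathscr Y^{\geqslant0}$ of weights $2\alpha$, which is (8) at $u^{-2}$. By (5), the difference of the two sides of (9) at $u^{-2}$ is $1\otimes E_i+2\sum_\alpha(\alpha_i,\alpha)b_\alpha\otimes x_\alpha^+$. Its second factors lie in $\mathscr Y^{\geqslant0}_{Q_+}$. Its first factors lie in ${}^\imath\mathscr Y$ because $\Delta(h_{i,1})\in{}^\imath\mathscr Y\otimes\mathscr Y$ and the $x^+_\alpha$ are linearly independent and independent of the other second factors. So the conjecture holds at $u^{-2}$ with nothing to cancel.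

**The direct recursion.** The natural next move is to build $b_{j,s}$ by (3), then $h_{i,2r+1}$ by (4), and to watch the negative letters. It starts well: *for all $j,s$,*
$$b_{j,s}=(-1)^{s+1}x^-_{j,s}+t_{j,s},\qquad t_{j,s}\in\mathscr Y^{\geqslant0}.$$
For $s=0$ this is the definition. For the step, apply $\frac1{2d_j}\operatorname{ad}(H_j+E_j)$. By (1), $[H_j,x^-_{j,s}]=-2d_jx^-_{j,s+1}$. The derivation $\operatorname{ad}x^-_{j,s}$ sends $x^+_{i,0}$ to $-\delta_{ij}\xi_{i,s}\in\mathscr Y^{\geqslant0}$, hence sends the subalgebra generated by the $x^+_{i,0}$, which contains $E_j$, into $\mathscr Y^{\geqslant0}$. And $h_{j,1}\in\mathscr Y^{\geqslant0}$, so $[h_{j,1},t_{j,s}]\in\mathscr Y^{\geqslant0}$.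

Now put this into (4) with $i=j$. The terms with two negative letters are
$$(-1)^{r+s+1}\Big([x^-_{i,r+1},x^-_{i,s}]-[x^-_{i,r},x^-_{i,s+1}]+\tfrac{d_i}2\{x^-_{i,r},x^-_{i,s}\}\Big)=0$$
by the $x^-x^-$ relation. The terms with none lie in $\mathscr Y^{\geqslant0}$. What is left are the mixed terms, such as $\{x^-_{i,r},t_{i,s}\}$ and $[x^-_{i,r+1},t_{i,s}]$. These are not in $\mathscr Y^{\geqslant0}$ one by one. For $\mathfrak{sl}_2$ and $r=s=0$ we saw it: $h_1=b_0^2-[b_1,b_0]$, and $-\{x_0^+,x_0^-\}$ occurs in $b_0^2$ and again in $[b_1,b_0]$, and only the difference is harmless. To continue one needs the $t_{i,s}$ explicitly, and the recursion gives them only as iterated brackets. The Known result does not help, because it controls total weight, and the mixed terms with $t_{i,s}$ of high weight already have weight in $Q_+$. This is where the direct approach stops.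

## 5. The elements $h_{i,2r+1}$ commute with every $h_{k,1}$

The way around is to compute nothing about $h_{i,2r+1}$, and to use only one property of it.

**Lemma 4.** $[h_{k,1},h_{i,2r+1}]=0$ for all $i,k,r$. (Only (3) and (4) are used, so this holds also in the situation of Theorem 3.)

*Proof.* Put
$$R(r,s)=[b_{i,r+1},b_{i,s}]-[b_{i,r},b_{i,s+1}]-\tfrac{d_i}2\{b_{i,r},b_{i,s}\}=-2(-1)^rh_{i,r+s+1}.$$
By (3), $\operatorname{ad}h_{k,1}$ is a derivation raising each index of a $b_i$ by one, with factor $2(\alpha_k,\alpha_i)$. So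
$$[h_{k,1},R(r,s)]=2(\alpha_k,\alpha_i)\big(R(r+1,s)+R(r,s+1)\big)=-4(\alpha_k,\alpha_i)\big((-1)^{r+1}+(-1)^r\big)h_{i,r+s+2}=0.$$
Apply this to $R(0,2r)=-2h_{i,2r+1}$. $\square$

Now see what commuting with $\mathsf h$ means. Put
$$H=\sum_kc_kH_k,\qquad E=\sum_kc_kE_k=\sum_{\alpha\in\Phi^+}(\lambda,\alpha)(x^+_\alpha)^2,\qquad \mathsf h=H+E .$$
Let $y=\sum_\mu y_\mu$ with $y_\mu\in\mathscr Y_\mu$. As $H$ has weight $0$, the weight $\mu$ part of $[\mathsf h,y]=0$ is
$$[H,y_\mu]=-\sum_{\alpha\in\Phi^+}(\lambda,\alpha)[(x_\alpha^+)^2,y_{\mu-2\alpha}].\tag{12}$$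
This is a triangular recursion in $\mu$. If all earlier $y_{\mu-2\alpha}$ lie in $\mathscr Y^{\geqslant0}$, then so does $[H,y_\mu]$. So the conjecture reduces to the claim that **$[H,y]\in\mathscr Y^{\geqslant0}$ forces $y\in\mathscr Y^{\geqslant0}$**. And $\operatorname{ad}H$ is simple: by (1), $[H,x^\pm_{j,s}]=\pm2(\lambda,\alpha_j)x^\pm_{j,s+1}$, a shift. On $\operatorname{gr}\mathscr Y$ it becomes multiplication by a nonzero linear polynomial, which is injective. This also explains $\lambda$: for a single $k$, (1) shows that $H_k$ commutes with every $x^\pm_{j,s}$ such that $(\alpha_k,\alpha_j)=0$, so injectivity fails in general. With $(\lambda,\alpha)\neq0$ for all roots it will hold.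

The same works for $\Delta(\mathsf h)$. Put
$$K=\mathsf h\otimes1+1\otimes H .$$
Summing (5) with coefficients $c_k$,
$$\Delta(\mathsf h)=K+1\otimes E+2\sum_{\alpha\in\Phi^+}(\lambda,\alpha)\,b_\alpha\otimes x^+_\alpha.\tag{13}$$
Put $\lambda^\vee=\sum_kc_k\xi_k\in\mathfrak h$, so $[\lambda^\vee,x_\gamma]=(\lambda,\gamma)x_\gamma$ for $x_\gamma\in\mathfrak g_\gamma$. Then $H\in F_1\cap\mathscr Y^0$, $E\in F_0\cap\mathscr Y^{\geqslant0}$, and both $H$ and $\mathsf h$ have symbol $2\lambda^\vee z$ in $\operatorname{gr}_1$.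

To carry this out we must know the symbols of $\mathscr Y^{\geqslant0}$. This is the next section. Sections 6, 7 and 8 use neither the Known result nor the exclusion of $\mathsf G_2$.

## 6. A presentation of $\mathfrak n^+[z]$, and $\operatorname{gr}\mathscr Y^{\geqslant0}=U(\mathfrak b[z])$

The inclusion $\operatorname{gr}\mathscr Y^{\geqslant0}\supset U(\mathfrak b[z])$ is clear. The danger is that a polynomial of high degree in the $\xi_{i,r},x^+_{i,r}$ drops to low filtration degree with an unexpected symbol. To exclude this we need that the leading parts of the relations of $\mathscr Y^{\geqslant0}$ already present $\mathfrak b[z]$.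

Let $\tilde{\mathfrak n}$ be the free Lie algebra on $e_{i,r}$ ($i\in\mathbb I$, $r\geqslant0$). Let $\mathfrak a$ be its quotient by the ideal generated by
$$Q(i,r;j,s)=[e_{i,r+1},e_{j,s}]-[e_{i,r},e_{j,s+1}]\qquad(\text{all }i,j,r,s)$$
and by
$$S=\sum_{\sigma\in S_m}\operatorname{ad}e_{i,r_{\sigma(1)}}\cdots\operatorname{ad}e_{i,r_{\sigma(m)}}\,e_{j,s}\qquad(i\neq j,\ m=1-a_{ij}).$$

**Lemma 5.** $e_{i,r}\mapsto x_i^+z^r$ defines an isomorphism $\mathfrak a\cong\mathfrak n^+[z]$.

*Proof.* **Step 1: reduction to a dimension bound.** The relations hold in $\mathfrak n^+[z]$ (for $Q$, both brackets are $[x_i^+,x_j^+]z^{r+s+1}$; for $S$, each summand vanishes by the Serre relation of $\mathfrak g$). So the map is well defined. It is surjective, since $\mathfrak n^+[z]$ is generated by the $x^+_iz^r$: an iterated bracket of $x_i^+$'s, with $z^r$ put on one letter, gives $x^+_\alpha z^r$. Grade $\tilde{\mathfrak n}$ by giving $e_{i,r}$ degree $(\alpha_i,r)\in Q_+\times\mathbb Z_{\geqslant0}$;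 the pieces are finite-dimensional, and $\mathfrak a$ inherits the grading. As $\mathfrak n^+[z]_{\beta,d}$ has dimension $1$ for $\beta\in\Phi^+$ and $0$ otherwise, it suffices to show
$$\dim\mathfrak a_{\beta,d}\leqslant1\ \text{ if }\beta\in\Phi^+,\qquad \mathfrak a_{\beta,d}=0\ \text{ otherwise.}$$

**Step 2: an action of $\mathfrak h[z]$.** We want to imitate $\operatorname{ad}x_k^-$ on $\mathfrak a$, and for this we first need a Cartan part to land in. Let $\mathfrak h[z]$, with basis $\xi_{i,r}$, act on $\tilde{\mathfrak n}$ by the derivations with $[\xi_{i,r},e_{j,s}]=(\alpha_i,\alpha_j)e_{j,r+s}$. They commute, since their commutators are derivations vanishing on generators. Moreover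
$$\xi_{k,t}\cdot Q(i,r;j,s)=(\alpha_k,\alpha_i)Q(i,r+t;j,s)+(\alpha_k,\alpha_j)Q(i,r;j,s+t),$$
and $\xi_{k,t}\cdot S$ is $(\alpha_k,\alpha_i)$ times the sum over $p=1,\dots,m$ of the $S$ with $r_p$ replaced by $r_p+t$, plus $(\alpha_k,\alpha_j)$ times the $S$ with $s$ replaced by $s+t$. So the ideals generated by the $Q$'s, and by the $Q$'s and $S$'s, are $\mathfrak h[z]$-stable.

**Step 3: the derivations $f_k$ kill the relations $Q$.** As $\tilde{\mathfrak n}$ is free, there is a unique derivation $f_k:\tilde{\mathfrak n}\to\mathfrak h[z]\ltimes\tilde{\mathfrak n}$ with $f_k(e_{j,s})=-\delta_{jk}\xi_{k,s}$. We compute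
$$f_k[e_{i,r+1},e_{j,s}]=-\delta_{ki}(\alpha_i,\alpha_j)e_{j,r+s+1}+\delta_{kj}(\alpha_i,\alpha_j)e_{i,r+s+1}.$$
This depends only on $(r+1)+s$, so $f_k(Q)=0$. The ideal $(Q)$ is spanned by the $\operatorname{ad}e\cdots\operatorname{ad}e\,Q$. Applying $f_k$ either kills $Q$ or replaces one $\operatorname{ad}e$ by $0$ or by some $-\operatorname{ad}\xi$, and we stay in $(Q)$ by Step 2. So $f_k$ descends to $\mathfrak a_Q:=\tilde{\mathfrak n}/(Q)\to\mathfrak h[z]\ltimes\mathfrak a_Q$.

**Step 4: simplifying $S$ in $\mathfrak a_Q$.** In $\mathfrak a_Q$ the bracket $[e_{i,r},e_{j,s}]$ depends only on $i,j,r+s$. For $i=j$ this gives $[e_{i,r},e_{i,s}]=[e_{i,s},e_{i,r}]$, so it vanishes. Hence the $\operatorname{ad}e_{i,r}$ ($i$ fixed) commute, and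
$$S=m!\,T,\qquad T=\operatorname{ad}e_{i,r_1}\cdots\operatorname{ad}e_{i,r_m}\,e_{j,s}.$$
Also, for $p\geqslant1$, $\operatorname{ad}e_{i,r_1}\cdots\operatorname{ad}e_{i,r_p}e_{j,s}$ depends only on $p$ and the total index $r_1+\dots+r_p+s$: any factor can be moved innermost, and there $[e_{i,r},e_{j,s}]=[e_{i,0},e_{j,r+s}]$ transfers its index to $e_j$.

**Step 5: $f_k(T)=0$.** If $k\neq i,j$, then $f_k$ kills every letter of $T$.

If $k=j$, only the last letter contributes. We get $\operatorname{ad}e_{i,r_1}\cdots\operatorname{ad}e_{i,r_m}(-\xi_{j,s})$, and $\operatorname{ad}e_{i,r_m}(-\xi_{j,s})=(\alpha_i,\alpha_j)e_{i,r_m+s}$. If $m=1$, then $a_{ij}=0$, so $(\alpha_i,\alpha_j)=0$. If $m\geqslant2$, the next factor $\operatorname{ad}e_{i,r_{m-1}}$ kills $e_{i,r_m+s}$.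

If $k=i$, then $f_i(T)$ is the sum over $p=1,\dots,m$ of $T$ with $\operatorname{ad}e_{i,r_p}$ replaced by $-\operatorname{ad}\xi_{i,r_p}$. Let $\xi_{i,r_p}$ act to the right: it meets $m-p$ letters $e_i$ and one letter $e_j$, multiplies by $d_i$ or by $(\alpha_i,\alpha_j)$, and adds $r_p$ to one index. By Step 4 each result is the same element $T'$, the product with $m-1$ factors $\operatorname{ad}e_i$ and the same total index. (If $m=1$, put $T'=e_{j,r_1+s}$, the only result that occurs.) Thus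
$$f_i(T)=-\sum_{p=1}^m\big((m-p)d_i+(\alpha_i,\alpha_j)\big)T'=-m\Big(\tfrac{m-1}2d_i+(\alpha_i,\alpha_j)\Big)T'=0,$$
because $m-1=-a_{ij}=-2(\alpha_i,\alpha_j)/d_i$.

So, with the $\mathfrak h[z]$-stability of Step 2 as before, $f_k$ descends to a derivation $\mathfrak a\to\mathfrak h[z]\ltimes\mathfrak a$ of degree $(-\alpha_k,0)$.

**Step 6: $\mathfrak{sl}_2$-symmetry.** Let $\mathfrak a^{(k)}=\bigoplus_{\beta\notin\mathbb Z\alpha_k}\mathfrak a_\beta$ and $e=\operatorname{ad}e_{k,0}$. Both $e$ and $f_k$ preserve $\mathfrak a^{(k)}$; for $f_k$ note that $\beta-\alpha_k\neq0$, so no Cartan part appears. For $x\in\mathfrak a_\beta\subset\mathfrak a^{(k)}$,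
$$[e,f_k]x=-[f_k(e_{k,0}),x]=[\xi_{k,0},x]=(\alpha_k,\beta)x.$$
Hence $e$, $\frac2{d_k}f_k$, $\frac2{d_k}\operatorname{ad}\xi_{k,0}$ form an $\mathfrak{sl}_2$-triple acting on $\mathfrak a^{(k)}$, preserving the degree $d$. The operator $f_k$ is locally nilpotent, since $\beta-n\alpha_k\notin Q_+$ for $n$ large. The derivation $e$ is locally nilpotent on $\mathfrak a$, since it is nilpotent on each generator: $e^{1-a_{kj}}e_{j,s}=0$ for $j\ne k$ (this is $T=0$), and $[e_{k,0},e_{k,s}]=0$. So the module is integrable, and the operator $\exp(e)\exp(-\frac2{d_k}f_k)\exp(e)$ exchanges opposite $\mathfrak{sl}_2$-weight spaces. Applied on $\bigoplus_n\mathfrak a_{\beta+n\alpha_k,d}$, whose $\mathfrak{sl}_2$-weight spaces are the single summands, this gives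
$$\dim\mathfrak a_{\beta,d}=\dim\mathfrak a_{s_k\beta,d}\qquad(\beta\notin\mathbb Z\alpha_k).$$

**Step 7: descent to simple roots.** Let $\mathfrak a_{\beta,d}\neq0$; then $\beta\in Q_+\setminus\{0\}$. If $\beta$ is not a multiple of a simple root, then in a positive definite form $\beta$ has positive norm, so some $\alpha_k$ has positive product with $\beta$. Then $s_k\beta$ has smaller height and the same multiplicity, so again $s_k\beta\in Q_+\setminus\{0\}$. Iterating, we reach $\beta=w(m\alpha_i)$ with $w$ in the Weyl group, $m\geqslant1$ and $\dim\mathfrak a_{\beta,d}=\dim\mathfrak a_{m\alpha_i,d}$. The $e_{i,r}$ ($i$ fixed) commute, so $\mathfrak a_{m\alpha_i}=0$ for $m\geqslant2$; and $\mathfrak a_{\alpha_i,d}$ is spanned by $e_{i,d}$. So $\beta=w(\alpha_i)$ is a root, and the dimension is at most $1$. $\square$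

Consequently $\mathfrak h[z]\ltimes\mathfrak a\cong\mathfrak b[z]$.

**Lemma 6.** For the filtrations induced from $F$, inside $\operatorname{gr}\mathscr Y=U(\mathfrak g[z])$:
$$\operatorname{gr}\mathscr Y^{\geqslant0}=U(\mathfrak b[z]),\qquad \operatorname{gr}\mathscr Y^0=U(\mathfrak h[z]).$$

*Proof.* The second claim: $\mathscr Y^0$ is generated by commuting elements $\xi_{i,r}$ whose symbols $\xi_iz^r$ are algebraically independent. So the symbol of a nonzero polynomial in the $\xi_{i,r}$ is the same polynomial's part of highest $z$-degree.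

For the first, let $F'_d$ be the span of monomials in $\xi_{i,r},x^+_{i,r}$ of total index at most $d$. It is a filtration of $\mathscr Y^{\geqslant0}$ with $F'_d\subset F_d$, and $\operatorname{gr}'$ denotes its associated graded algebra.

**Step 1: a surjection from $U(\mathfrak b[z])$.** In the $\xi x$- and $xx$-relations the anticommutators have total index one less than the left side. So in $\operatorname{gr}'\mathscr Y^{\geqslant0}$ we have $[\bar\xi_{i,r},\bar\xi_{j,s}]=0$, $[\bar\xi_{i,r+1},\bar x_{j,s}]=[\bar\xi_{i,r},\bar x_{j,s+1}]$, hence, starting from $r=0$, $[\bar\xi_{i,r},\bar x_{j,s}]=(\alpha_i,\alpha_j)\bar x_{j,r+s}$; further $[\bar x_{i,r+1},\bar x_{j,s}]=[\bar x_{i,r},\bar x_{j,s+1}]$ and the Serre relations. By Lemma 5 these give a Lie algebra map $\mathfrak b[z]\cong\mathfrak h[z]\ltimes\mathfrak a\to\operatorname{gr}'\mathscr Y^{\geqslant0}$, and so a surjection $U(\mathfrak b[z])\to\operatorname{gr}'\mathscr Y^{\geqslant0}$.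

**Step 2: comparison with PBW.** Its composite with $\operatorname{gr}'\mathscr Y^{\geqslant0}\to\operatorname{gr}\mathscr Y=U(\mathfrak g[z])$ sends generators to generators. So it is the inclusion $U(\mathfrak b[z])\subset U(\mathfrak g[z])$, which is injective. Hence $\operatorname{gr}'\mathscr Y^{\geqslant0}\to\operatorname{gr}\mathscr Y$ is injective with image $U(\mathfrak b[z])$.

**Step 3: $F'_d=F_d\cap\mathscr Y^{\geqslant0}$.** Let $y\in F_d\cap F'_D$ with $D>d$. Its class in $\operatorname{gr}'_D$ maps to $0$ in $\operatorname{gr}_D\mathscr Y$, so it is $0$, that is, $y\in F'_{D-1}$. Repeat until $y\in F'_d$. So the induced filtration is $F'$, and the claim follows from Step 2. $\square$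

## 7. Injectivity of $\operatorname{ad}K$ away from the Cartan part

Grade $\mathscr Y\otimes\mathscr Y$ by the weight of the **second** factor and filter it by $F_d=\sum_{p+q=d}F_p\otimes F_q$. Then $\operatorname{gr}(\mathscr Y\otimes\mathscr Y)=U(\mathfrak g[z])\otimes U(\mathfrak g[z])$.

**Lemma 7.** Let $C\in\mathscr Y\otimes\mathscr Y$.

(a) For $N=\mathscr Y^{\geqslant0}$ or $N=\mathscr Y^0$: if $[K,C]\in\mathscr Y\otimes N$, then $C\in\mathscr Y\otimes N$.

(b) If $C\in\mathscr Y\otimes\mathscr Y_\mu$ with $\mu\neq0$ and $[K,C]=0$, then $C=0$. More precisely, if $C\in F_d\setminus F_{d-1}$, then $[K,C]\in F_{d+1}\setminus F_d$.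

Taking $C=1\otimes y$, the same statements hold for $y\in\mathscr Y$ with $\operatorname{ad}H$, since $[K,1\otimes y]=1\otimes[H,y]$.

**Example.** For $\mathfrak{sl}_2$ take $\lambda=\alpha$, so $\lambda^\vee=\xi$. In the symmetric algebra, $\operatorname{ad}(2\xi z)$ sends $x^+z^p\cdot x^-z^q$ to $4\,x^+z^{p+1}\cdot x^-z^q-4\,x^+z^p\cdot x^-z^{q+1}$. Writing $x^+z^p\cdot x^-z^q$ as $w^pv^q$, this is multiplication by $4(w-v)$, which is injective although the weight is $0$.

*Proof.* **Step 1: $\operatorname{ad}K$ on the graded algebra.** Since $\mathsf h$ and $H$ have symbol $2\lambda^\vee z$, the map $\operatorname{ad}K:F_d\to F_{d+1}$ induces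
$$\theta=\operatorname{ad}(2\lambda^\vee z\otimes1+1\otimes2\lambda^\vee z)\quad\text{on } U(\mathfrak g[z])\otimes U(\mathfrak g[z]).$$
Put $\mathfrak s=\mathfrak b$ if $N=\mathscr Y^{\geqslant0}$, and $\mathfrak s=\mathfrak h$ if $N=\mathscr Y^0$. Choose elements of $N$ whose symbols form bases of all $\operatorname{gr}_dN$, and extend them by elements of $\mathscr Y$ to such a basis of $\mathscr Y$. With these adapted bases, Lemma 6 gives $\operatorname{gr}(\mathscr Y\otimes N)=U(\mathfrak g[z])\otimes U(\mathfrak s[z])$.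

**Step 2: $\theta$ as multiplication by a polynomial.** Symmetrization $S(\mathfrak g[z])\otimes S(\mathfrak g[z])\to U(\mathfrak g[z])\otimes U(\mathfrak g[z])$ is an isomorphism for the adjoint action. It preserves weights and maps $S(\mathfrak g[z])\otimes S(\mathfrak s[z])$ onto $U(\mathfrak g[z])\otimes U(\mathfrak s[z])$. So we may study $\theta$ on $S\otimes S$. Now
$$S(\mathfrak g[z])=S(\mathfrak h[z])\otimes\bigotimes_{\gamma\in\Phi}S(x_\gamma\otimes\mathbb C[z]),\qquad S^m(\mathbb C[z])=\mathbb C[w_1,\dots,w_m]^{S_m},$$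
with $x_\gamma$ a root vector for $\gamma$. The derivation $\operatorname{ad}(2\lambda^\vee z)$ kills $\mathfrak h[z]$ and sends $x_\gamma z^p$ to $2(\lambda,\gamma)x_\gamma z^{p+1}$. So on $S^m(x_\gamma\otimes\mathbb C[z])$ it is multiplication by $2(\lambda,\gamma)(w_1+\dots+w_m)$. Hence on the component of $S(\mathfrak g[z])^{\otimes2}$ of multidegree $(m_\gamma)$ in the first and $(m'_\gamma)$ in the second factor, $\theta$ is multiplication by
$$2\sum_{\gamma\in\Phi}(\lambda,\gamma)\Big(\sum_{p\leqslant m_\gamma}w_{\gamma,p}+\sum_{p\leqslant m'_\gamma}w'_{\gamma,p}\Big).\tag{14}$$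
All $(\lambda,\gamma)\neq0$, so (14) is a nonzero polynomial unless all $m_\gamma,m'_\gamma$ vanish. So $\theta$ is injective on every component with $m'\neq0$.

**Step 3: the two consequences.** $S(\mathfrak g[z])\otimes S(\mathfrak s[z])$ is a sum of components: those with $m'=0$ if $\mathfrak s=\mathfrak h$, and those with $m'_\gamma=0$ for all negative $\gamma$ if $\mathfrak s=\mathfrak b$. The quotient by it is thus a direct sum of components with $m'\neq0$. In second-factor weight $\mu\neq0$ also only components with $m'\neq0$ occur. So $\theta$ is injective on $U(\mathfrak g[z])\otimes\big(U(\mathfrak g[z])/U(\mathfrak s[z])\big)$ and on $U(\mathfrak g[z])\otimes U(\mathfrak g[z])_\mu$, $\mu\neq0$.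

**Step 4: (b).** If $C\in F_d\setminus F_{d-1}$ has second weight $\mu\neq0$, its symbol $\bar C\neq0$ has second weight $\mu$, so $\theta(\bar C)\neq0$. This is the class of $[K,C]$ in $\operatorname{gr}_{d+1}$, so $[K,C]\notin F_d$.

**Step 5: (a).** Since $H\in\mathscr Y^0\subset N$, $\operatorname{ad}K$ preserves $\mathscr Y\otimes N$. Suppose $C\notin\mathscr Y\otimes N$. Among all elements of $C+\mathscr Y\otimes N$ take one in $F_d$ with $d$ minimal, and call it $C$ again; then $C\notin F_{d-1}+\mathscr Y\otimes N$, and still $[K,C]\in\mathscr Y\otimes N$. Hence $\theta(\bar C)\in\operatorname{gr}(\mathscr Y\otimes N)=U(\mathfrak g[z])\otimes U(\mathfrak s[z])$, where $\bar C$ is the class in $\operatorname{gr}_d$. By Step 3, $\bar C\in\operatorname{gr}_d(\mathscr Y\otimes N)$, that is, $C\in F_{d-1}+\mathscr Y\otimes N$, a contradiction. $\square$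

## 8. The triangular recursion for elements commuting with $\Delta(\mathsf h)$ or $\mathsf h$

Order $Q$ by $\nu\leqslant\mu\iff\mu-\nu\in Q_+$.

**Proposition 8.** (a) Let $C=\sum_\mu C_\mu$, $C_\mu\in\mathscr Y\otimes\mathscr Y_\mu$, commute with $\Delta(\mathsf h)$. Then $C_\mu=0$ for $\mu\notin Q_+$; $C_0\in\operatorname{Cent}_{\mathscr Y}(\mathsf h)\otimes\mathscr Y^0$; all $C_\mu\in\mathscr Y\otimes\mathscr Y^{\geqslant0}$; and $C_0=0$ implies $C=0$.

(b) Let $y=\sum_\mu y_\mu\in\mathscr Y$ commute with $\mathsf h$. Then $y_\mu=0$ for $\mu\notin2Q_+$; $y_0\in\mathscr Y^0$; all $y_\mu\in\mathscr Y^{\geqslant0}$; and $y_0=0$ implies $y=0$.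

*Proof of (a).* By (13), the weight $\mu$ part of $[\Delta(\mathsf h),C]=0$ reads
$$[K,C_\mu]=-\sum_\alpha(\lambda,\alpha)[1\otimes(x^+_\alpha)^2,C_{\mu-2\alpha}]-2\sum_\alpha(\lambda,\alpha)[b_\alpha\otimes x_\alpha^+,C_{\mu-\alpha}].\tag{15}$$

**Step 1: the support.** Let $\mu$ be minimal in the (finite) support of $C$. Then the right side of (15) is $0$, so $[K,C_\mu]=0$ with $C_\mu\neq0$, and Lemma 7(b) gives $\mu=0$. Every element of the support dominates a minimal one, so the support lies in $Q_+$. If $C_0=0$, there is no minimal element, so $C=0$.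

**Step 2: $C_0$.** For $\mu=0$ the right side of (15) vanishes by Step 1. So $[K,C_0]=0$, and Lemma 7(a) with $N=\mathscr Y^0$ gives $C_0\in\mathscr Y\otimes\mathscr Y^0$. As $\mathscr Y^0$ is commutative, $1\otimes H$ commutes with $C_0$, so $[\mathsf h\otimes1,C_0]=0$. Expanding $C_0$ along a basis of $\mathscr Y^0$, all coefficients commute with $\mathsf h$.

**Step 3: upward induction.** Induct on the height of $\mu\in Q_+$. If all $C_\nu$ with $\nu<\mu$ lie in the subalgebra $\mathscr Y\otimes\mathscr Y^{\geqslant0}$, so does the right side of (15), because $x^+_\alpha\in\mathscr Y^{\geqslant0}$. By Lemma 7(a), $C_\mu\in\mathscr Y\otimes\mathscr Y^{\geqslant0}$.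

*Proof of (b).* Use (12) instead of (15) and $\operatorname{ad}H$ instead of $\operatorname{ad}K$. Step 1 gives support in $Q_+$ and the last claim; Lemma 7(a) gives $y_0\in\mathscr Y^0$; Step 3 gives $y_\mu\in\mathscr Y^{\geqslant0}$. For $2Q_+$: let $\mu$ be minimal among the support elements outside $2Q_+$. Each $\mu-2\alpha$ is outside $2Q_+$ and smaller, so $y_{\mu-2\alpha}=0$. Then $[H,y_\mu]=0$ with $\mu\neq0$, so $y_\mu=0$, a contradiction. $\square$

## 9. Proof of Theorem 1

**Step 1: the second congruence.** Let $C=\Delta(h_{i,2r+1})\in{}^\imath\mathscr Y\otimes\mathscr Y$. By Lemma 4, $h_{i,2r+1}$ commutes with $\mathsf h$, so $C$ commutes with $\Delta(\mathsf h)$. Proposition 8(a) gives $C=C_0+\sum_{0\neq\mu\in Q_+}C_\mu$ with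
$$C_\mu\in({}^\imath\mathscr Y\otimes\mathscr Y_\mu)\cap(\mathscr Y\otimes\mathscr Y^{\geqslant0})={}^\imath\mathscr Y\otimes(\mathscr Y^{\geqslant0}\cap\mathscr Y_\mu).$$
For the last equality, expand along a basis of ${}^\imath\mathscr Y$ extended to one of $\mathscr Y$: the coefficients lie in $\mathscr Y_\mu$ and in $\mathscr Y^{\geqslant0}$. The error terms in (7) have second weight in $Q_+\setminus\{0\}$, so $C_0$ is the coefficient of $u^{-2r-2}$ in $h_i(u)\otimes\xi_i(u)\xi_i(-u)$. This is (9). (The Known result enters only here, to identify the weight-zero part.)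

**Step 2: the first congruence from the counit.** We have $\varepsilon(b_{i,0})=0$. Applying $\varepsilon$ to $[h_{i,1},b_{i,r}]=2d_ib_{i,r+1}$ gives $\varepsilon(b_{i,r})=0$ for all $r$. Then (4) with $i=j$ gives $\varepsilon(h_{i,2r+1})=0$, so $\varepsilon(h_i(u))=1$. Apply $\varepsilon\otimes\mathrm{id}$ to (9). The left side becomes $h_i(u)$, because $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}$; the main term becomes $\xi_i(u)\xi_i(-u)$; and ${}^\imath\mathscr Y\otimes\mathscr Y^{\geqslant0}_{Q_+}$ goes into $\mathscr Y^{\geqslant0}_{Q_+}$. This is (8). $\blacksquare$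

## 10. The centralizer of $\mathsf h$: proof of Theorem 2

Part 1 is Proposition 8(b); it applies to $h_{i,2r+1}$ by Lemma 4, which gives the remark on (8). Part 3 is Proposition 8(a) combined with Part 2. So Part 2 remains: which $y_0\in\mathscr Y^0$ occur as weight-zero parts?

**Example ($\mathfrak{sl}_2$, $\lambda=\alpha$, $\mathsf h=h_1$, $E=2(x^+_0)^2$).** Could some $y$ commuting with $h_1$ have $y_0=\xi_0$? By (12), $[H,y_{2\alpha}]=-2[(x_0^+)^2,\xi_0]=8(x_0^+)^2$, a nonzero element of $F_0$. But by Lemma 7(b) a nonzero $[H,y_{2\alpha}]$ never lies in $F_0$. So no.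

On the other hand, for $y=h_3$ the symbol of $y_0=2\xi_3-2\xi_0\xi_2+\xi_1^2$ is $2\xi z^3$. Writing $x^+z^p\cdot x^+z^q$ as $\frac12(w_1^pw_2^q+w_1^qw_2^p)$, the leading part of (12) in weight $2\alpha$ is
$$4(w_1+w_2)\,\tilde q=8(w_1^3+w_2^3),\qquad\text{so}\qquad \tilde q=2(w_1^2-w_1w_2+w_2^2).$$
Indeed $-2[(x^+)^2,2\xi z^3]=16\,x^+\cdot x^+z^3$. Thus $(h_3)_{2\alpha}\equiv4x_0^+x_2^+-2(x_1^+)^2$ modulo $F_1$. The obstruction is divisibility by $w_1+w_2$: it divides $w_1^r+w_2^r$ exactly for odd $r$. This is the whole proof in small.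

*Proof of Part 2.* **Step 1: the centralizer embeds in $\mathscr Y^0$.** By Proposition 8(b) all supports lie in $Q_+$. So $(yy')_0=y_0y'_0$, and $y\mapsto y_0$ is an injective algebra homomorphism $\operatorname{Cent}_{\mathscr Y}(\mathsf h)\to\mathscr Y^0$. Hence $\operatorname{Cent}_{\mathscr Y}(\mathsf h)$ is commutative.

**Step 2: $A:=\mathbb C[h_{i,2r+1}]$ is a polynomial subalgebra of it.** The centralizer contains the $h_{i,2r+1}$ by Lemma 4. By Theorem 1, $(h_{i,2r+1})_0$ is (11), whose quadratic terms lie in $F_{2r}$. So its symbol in $\operatorname{gr}_{2r+1}$ is $2\xi_iz^{2r+1}$. These symbols are algebraically independent; hence so are the $h_{i,2r+1}$.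

**Step 3: only odd powers of $z$ in the leading part.** Let $0\neq y\in\operatorname{Cent}_{\mathscr Y}(\mathsf h)$, so $y_0\neq0$. Let $y_0\in F_d\setminus F_{d-1}$ have symbol $p\in S(\mathfrak h[z])$, and let $p_n$ be the component of $p$ of highest polynomial degree $n$. We claim
$$p_n\in S(\mathfrak h\otimes z\mathbb C[z^2]).$$
Assume $n\geqslant1$. Write (12) in weight $2\alpha_i$. As $2\alpha_i-2\alpha\in Q_+$ only for $\alpha=\alpha_i$,
$$[H,y_{2\alpha_i}]=-(\lambda,\alpha_i)[(x_{i,0}^+)^2,y_0]\in F_d .$$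
By Lemma 7(b), $y_{2\alpha_i}\in F_{d-1}$. Let $q$ be its class in $\operatorname{gr}_{d-1}$; by Proposition 8(b) and Lemma 6, $q\in U(\mathfrak b[z])_{2\alpha_i}$. Taking classes in $\operatorname{gr}_d$,
$$[2\lambda^\vee z,q]=-(\lambda,\alpha_i)[(x_i^+)^2,p].$$
Transport this by symmetrization to $S(\mathfrak b[z])_{2\alpha_i}=S(\mathfrak h[z])\otimes S^2(x_i^+[z])$, and take the part of polynomial degree $n+1$. The left side is $\operatorname{ad}(2\lambda^\vee z)$ applied to the degree $n+1$ part $\tilde q$ of $q$. On the right, the commutator of elements of degrees $2$ and $n$ has degree at most $n+1$, with top part the Poisson bracket. Since $\{x_i^+,\xi_kz^r\}_{\mathrm P}=-(\alpha_k,\alpha_i)x_i^+z^r$ (the subscript marks the Poisson bracket), we get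
$$-(\lambda,\alpha_i)\{(x_i^+)^2,p_n\}_{\mathrm P}=2(\lambda,\alpha_i)\sum_rg_r\,x_i^+\cdot x_i^+z^r,\qquad g_r=\sum_k(\alpha_k,\alpha_i)\frac{\partial p_n}{\partial(\xi_kz^r)} .$$
With $x_i^+z^p\cdot x_i^+z^q\leftrightarrow\frac12(w_1^pw_2^q+w_1^qw_2^p)$ this says
$$2(\lambda,\alpha_i)(w_1+w_2)\,\tilde q(w_1,w_2)=(\lambda,\alpha_i)\sum_rg_r\,(w_1^r+w_2^r),$$
with coefficients in $S(\mathfrak h[z])$. Put $w_2=-w_1$: then $\sum_rg_r(1+(-1)^r)w_1^r=0$, so $g_r=0$ for $r$ even. This holds for every $i$, and the matrix $((\alpha_k,\alpha_i))$ is nondegenerate. So $\partial p_n/\partial(\xi_kz^r)=0$ for all $k$ and all even $r$, which is the claim.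

**Step 4: subtracting elements of $A$.** By Step 3 we can substitute $\frac12h_{k,2r+1}$ for $\xi_kz^{2r+1}$ in $p_n$. This gives $y'\in A$ such that $y'_0$ has symbol exactly $p_n$, by Step 2. Replace $y$ by $y-y'\in\operatorname{Cent}_{\mathscr Y}(\mathsf h)$. Then either $d$ drops, or $d$ stays and $n$ drops. For $d=0$ the claim forces $p_n$ to be constant, so the process ends. After finitely many steps $y_0=0$, hence $y=0$. Thus the original $y$ was in $A$, and $\operatorname{Cent}_{\mathscr Y}(\mathsf h)=A$.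

**Step 5: maximality.** A commutative subalgebra containing $A$ contains $\mathsf h\in A$, so it lies in $\operatorname{Cent}_{\mathscr Y}(\mathsf h)=A$. As $A\subset{}^\imath\mathscr Y$, this gives maximality in $\mathscr Y$ and in ${}^\imath\mathscr Y$. $\blacksquare$

## 11. The weight-zero part without the Known result: proof of Theorem 3

Now $\mathfrak g$ has any type, and ${}^\imath\mathscr Y$ is the subalgebra of $\mathscr Y$ generated by the $h_{i,1},b_{i,0}$. The Yangian, the coproduct and these elements are given by the same formulas as before, so (1) and (5) hold, and Lemmas 4–7 and Proposition 8 apply.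

**Step 1: the coideal property.** We show that each $b_\alpha$ lies in the algebra generated by the $b_{i,0}$, by induction on the height of $\alpha$. If $\alpha$ is not simple, write $\alpha=\alpha_i+\beta$ with $\beta\in\Phi^+$; then $\beta\neq\alpha_i$, since $2\alpha_i$ is not a root. Let $[x^+_{\alpha_i},x^+_\beta]=c\,x^+_\alpha$, $c\neq0$. Applying $\check\omega$, $[x^-_{\alpha_i},x^-_\beta]=-c\,x^-_\alpha$. If $\beta-\alpha_i$ is a root, it is positive; write $[x^-_{\alpha_i},x^+_\beta]=c'x^+_{\beta-\alpha_i}$, and $\check\omega$ gives $[x^+_{\alpha_i},x^-_\beta]=-c'x^-_{\beta-\alpha_i}$. Hence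
$$[b_{\alpha_i},b_\beta]=c\,b_\alpha-c'\,b_{\beta-\alpha_i},$$
where the last term is absent if $\beta-\alpha_i$ is not a root. By induction $b_\alpha$ is in the algebra. By (5), and since $b_{i,0}$ is primitive, $\Delta(h_{k,1}),\Delta(b_{i,0})\in{}^\imath\mathscr Y\otimes\mathscr Y$, so $\Delta({}^\imath\mathscr Y)\subset{}^\imath\mathscr Y\otimes\mathscr Y$. Also $b_{i,r}\in{}^\imath\mathscr Y$ by (3) with $j=i$, and $h_{i,2r+1}\in{}^\imath\mathscr Y$ by (4).

**Step 2: what is already known.** As in Section 9, Lemma 4 and Proposition 8 show that $\Delta(h_i(u))$ has second weights in $Q_+$, that its components of weight $\neq0$ lie in ${}^\imath\mathscr Y\otimes\mathscr Y^{\geqslant0}_{Q_+}$, and that its weight-zero component $C_0(u)$ has coefficients in ${}^\imath\mathscr Y\otimes\mathscr Y^0$. It remains to show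
$$C_0(u)=h_i(u)\otimes\eta(u),\qquad \eta(u):=\xi_i(u)\xi_i(-u).$$
Then (9) holds, and (8) follows by Step 2 of Section 9, which used only (3) and (4).

**Step 3: lowest part of $\Delta(b_{j,s})$.** *Its second weights lie in $-\alpha_j+Q_+$, and the component of weight $-\alpha_j$ is $1\otimes(-1)^{s+1}x^-_{j,s}$.* For $s=0$, $\Delta(b_{j,0})=b_{j,0}\otimes1+1\otimes x^+_{j,0}-1\otimes x^-_{j,0}$. For the step, $b_{j,s+1}=\frac1{2d_j}[h_{j,1},b_{j,s}]$, and by (5) $\Delta(h_{j,1})$ is $h_{j,1}\otimes1+1\otimes H_j$ plus terms of second weight in $Q_+\setminus\{0\}$. So the $-\alpha_j$ component of $\Delta(b_{j,s+1})$ is $\frac{1}{2d_j}\,1\otimes(-1)^{s+1}[H_j,x^-_{j,s}]$, and $[H_j,x^-_{j,s}]=-2d_jx^-_{j,s+1}$ by (1).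

**Step 4: lowest part of (10).** Multiply (10) by $u^{-r-1}$ and sum over odd $r\geqslant-1$. Since $\sum_r h_{i,r+2}u^{-r-1}=u^2(h_i(u)-1)$, we get
$$u^2[h_i(u),b_{j,s}]-[h_i(u),b_{j,s+2}]=a\{h_i(u),b_{j,s+1}\}+\tfrac{a^2}4[h_i(u),b_{j,s}],$$
that is,
$$h_i(u)\big((u^2-\tfrac{a^2}4)b_{j,s}-ab_{j,s+1}-b_{j,s+2}\big)=\big((u^2-\tfrac{a^2}4)b_{j,s}+ab_{j,s+1}-b_{j,s+2}\big)h_i(u).$$
Apply $\Delta$ and take second weight $-\alpha_j$. By Steps 2 and 3 only $C_0(u)$ and the lowest parts contribute. Write $x_s=x^-_{j,s}$ and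
$$X_s=(u^2-\tfrac{a^2}4)x_s+ax_{s+1}-x_{s+2},\qquad X'_s=(u^2-\tfrac{a^2}4)x_s-ax_{s+1}-x_{s+2}.$$
The signs $(-1)^{s+1}$ of Step 3 flip the sign of the middle terms, so
$$C_0(u)(1\otimes X_s)=(1\otimes X'_s)C_0(u).\tag{16}$$

**Step 5: $\eta(u)$ satisfies the same relation.** With $\xi_{i,-1}:=1$ the $\xi x^-$ relation $[\xi_{i,r+1},x_s]-[\xi_{i,r},x_{s+1}]=-\frac a2\{\xi_{i,r},x_s\}$ holds also for $r=-1$, where it says $[\xi_{i,0},x_s]=-ax_s$. Multiplying by $u^{-r-1}$ and summing over $r\geqslant-1$, and then replacing $u$ by $-u$,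
$$\xi_i(u)\big((u+\tfrac a2)x_s-x_{s+1}\big)=\big((u-\tfrac a2)x_s-x_{s+1}\big)\xi_i(u),$$
$$\xi_i(-u)\big((u-\tfrac a2)x_s+x_{s+1}\big)=\big((u+\tfrac a2)x_s+x_{s+1}\big)\xi_i(-u).$$
Let $\sigma$ be the formal index shift $x_s\mapsto x_{s+1}$. Then
$$X_s=(u-\tfrac a2+\sigma)(u+\tfrac a2-\sigma)x_s,\qquad X'_s=(u+\tfrac a2+\sigma)(u-\tfrac a2-\sigma)x_s,$$
since these are $u^2-(\frac a2-\sigma)^2$ and $u^2-(\frac a2+\sigma)^2$ applied to $x_s$. The second displayed relation turns a factor $u-\frac a2+\sigma$ into $u+\frac a2+\sigma$ when $\xi_i(-u)$ passes. So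
$$\xi_i(-u)X_s=\big((u+\tfrac a2+\sigma)(u+\tfrac a2-\sigma)x_s\big)\xi_i(-u).$$
The first turns $u+\frac a2-\sigma$ into $u-\frac a2-\sigma$ when $\xi_i(u)$ passes. So $\eta(u)X_s=X'_s\eta(u)$.

**Step 6: the quotient commutes with all $x^-_{j,s}$.** Put $\kappa(u)=(1\otimes\eta(u)^{-1})C_0(u)=\sum_{n\geqslant0}\kappa_nu^{-n}$, with $\kappa_n\in{}^\imath\mathscr Y\otimes\mathscr Y^0$. By (16) and Step 5, $\kappa(u)$ commutes with every $1\otimes X_s$. The coefficient of $u^{2-n}$ in this statement is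
$$[\kappa_n,1\otimes x_s]+\big[\kappa_{n-2},1\otimes(-\tfrac{a^2}4x_s+ax_{s+1}-x_{s+2})\big]=0\qquad(\kappa_{-1}=\kappa_{-2}=0).$$
By induction on $n$, every $\kappa_n$ commutes with $1\otimes x^-_{j,s}$, for all $j,s$.

**Step 7: an element $v\in\mathscr Y^0$ commuting with all $x^-_{j,s}$ is constant.** Suppose $v$ is not constant. Then its symbol $p\in S(\mathfrak h[z])$ is not constant: in degree $0$ it equals $v$, and in positive degree this is automatic. Taking the class of $[v,x^-_{j,0}]=0$, we see that $p$ commutes with $x_j^-$ in $U(\mathfrak g[z])$. For the top polynomial component $p_n$, $n\geqslant1$, the Poisson bracket with $x_j^-$ vanishes: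
$$\sum_{k,r}(\alpha_k,\alpha_j)\frac{\partial p_n}{\partial(\xi_kz^r)}\,x_j^-z^r=0\qquad\text{for all }j.$$
For each $r$ the coefficient of $x_j^-z^r$ vanishes for all $j$. By nondegeneracy all partial derivatives of $p_n$ vanish, which contradicts $n\geqslant1$.

**Step 8: identification of the first factor.** Expand $\kappa_n$ along a basis of ${}^\imath\mathscr Y$. By Steps 6 and 7 its coefficients in $\mathscr Y^0$ are constants. So $\kappa(u)=g(u)\otimes1$ and $C_0(u)=g(u)\otimes\eta(u)$ for a series $g(u)$ over ${}^\imath\mathscr Y$. Apply $\mathrm{id}\otimes\varepsilon$ to $\Delta(h_i(u))$. By the example at the end of Section 1, $\varepsilon$ kills $\mathscr Y_\beta$ for $\beta\neq0$ and all $\xi_{i,r}$, so $\varepsilon(\eta(u))=1$ and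
$$h_i(u)=(\mathrm{id}\otimes\varepsilon)\Delta(h_i(u))=(\mathrm{id}\otimes\varepsilon)C_0(u)=g(u).$$
Hence $C_0(u)=h_i(u)\otimes\xi_i(u)\xi_i(-u)$. $\blacksquare$
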